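\title{A counterexample to the partial list coloring conjecture of Albertson, Grossman, and Haas}

\begin{abstract}
Albertson, Grossman, and Haas conjectured that if a graph on $n$ vertices has list-chromatic number $s$ and each vertex is given a list of $t\le s$ colors, then at least $tn/s$ vertices can be properly colored from their lists. We show that the conjecture is false. There is a graph on $14$ vertices with list-chromatic number $5$ and an assignment of lists of size $4$ from which at most $11<56/5$ vertices can be colored. The construction gives counterexamples for every odd $s\ge5$ and every even $t$ with $\frac34s<t<s$. The proof is self-contained. It uses Hall's theorem and a parity obstruction to covering a square grid by four rectangles.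
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

Graphs are finite and simple. A \emph{list assignment} $L$ on a graph $G$ gives each vertex $v$ a finite set $L(v)$ of colors. An \emph{$L$-coloring} gives each vertex $v$ a color from $L(v)$ so that adjacent vertices receive different colors, and a \emph{partial $L$-coloring} does this on a subset of the vertices and leaves the others uncolored. The graph is \emph{$s$-choosable} if it has an $L$-coloring whenever all lists have size $s$; since lists can be shrunk, it then has one whenever all lists have size at least $s$. The \emph{list-chromatic number} $\chi_\ell(G)$ is the least $s$ for which $G$ is $s$-choosable. Giving all vertices the same list shows that $\chi_\ell(G)$ is at least the chromatic number $\chi(G)$.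

If the lists are shorter than $\chi_\ell(G)$, a full coloring may not exist, and one asks how much of the graph can still be colored. For an integer $t\ge0$ let
\[
\lambda_t(G)=\min_{L}\ \max\{\text{number of vertices colored by a partial $L$-coloring of $G$}\},
\]
where $L$ ranges over all assignments of lists of size $t$. The following conjecture is due to Albertson, Grossman, and Haas; we take its statement from Chappell~\cite{Chappell}.

\begin{quote}
\textbf{Conjecture.} For every graph $G$ on $n\ge1$ vertices and every integer $t$ with $0\le t\le\chi_\ell(G)$,
\begin{equation}\label{eq:conj}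
\lambda_t(G)\ \ge\ \frac{tn}{\chi_\ell(G)}.
\end{equation}
\end{quote}

In words, a fraction $t/\chi_\ell$ of the necessary list size should color a fraction $t/\chi_\ell$ of the vertices. Three simple observations point to this answer. Write $s=\chi_\ell(G)$.

\emph{Identical lists are harmless.} If all lists are the same $t$-set and $t\le\chi(G)$, the $t$ largest classes of a proper coloring with $\chi(G)$ colors contain at least $tn/\chi(G)\ge tn/s$ vertices; if $t>\chi(G)$, all vertices can be colored.

\emph{The inequality holds when $t=0$ or $t$ divides $s$.} The case $t=0$ is trivial. Let $s=kt$ and let $L$ have lists of size $t$. The lists $L(v)\times\{1,\dots,k\}$ have size $s$, so there is a proper coloring $v\mapsto(c(v),i(v))$ from them. Some index $i$ occurs on at least $n/k=tn/s$ vertices, and on these vertices $c$ is a proper coloring from $L$.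

\emph{The bound cannot be raised.} The complete graph $K_s$ has $\chi_\ell=s$, and with identical lists of size $t\le s$ exactly $t$ of its vertices can be colored. The same lists on disjoint copies of $K_s$ allow exactly $tn/s$ colored vertices.

Nevertheless \eqref{eq:conj} fails in general. For $m\ge1$ let $H_m$ be the graph whose vertex set is the disjoint union $Q\cup R\cup P$ with $|Q|=|R|=m$ and $|P|=4$, where
\begin{itemize}
\item $Q$ and $R$ are cliques with no edges between them,
\item $P$ is an independent set,
\item every vertex of $P$ is adjacent to every vertex of $Q\cup R$.
\end{itemize}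
For $s\ge3$ let $G_s$ be obtained from $H_{s-1}$ by adding a vertex $v_Q$ adjacent exactly to the vertices of $Q$ and a vertex $v_R$ adjacent exactly to the vertices of $R$. Then $G_s$ has $n=2(s-1)+4+2=2s+4$ vertices. Figure~\ref{fig:G5} shows $G_5$.

\begin{theorem}\label{thm:small}
The graph $G_5$ has $n=14$ vertices, $\chi_\ell(G_5)=5$, and $\lambda_4(G_5)\le11<\frac{4\cdot14}{5}=11.2$. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:main}
Let $s\ge5$ be odd and let $t$ be even with $0<s-t<s/4$, that is, $\frac34s<t<s$. Let $n=2s+4$ be the number of vertices of $G_s$. Then $\chi_\ell(G_s)=s$ and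
\[
\lambda_t(G_s)\ \le\ n-2(s-t)-1\ =\ \frac{tn}{s}-\Bigl(1-\frac{4(s-t)}{s}\Bigr)\ <\ \frac{tn}{s}.
\]
In particular, the conjecture fails for $(\chi_\ell,t)=(s,s-1)$ for every odd $s\ge5$.
\end{theorem}

\begin{corollary}\label{cor:const}
\begin{enumerate}
\item[(a)] For each pair $(s,t)$ as in Theorem~\ref{thm:main} and each $K$, there is a graph on $n$ vertices, for some $n$, with $\chi_\ell=s$ and $\lambda_t<\frac{tn}{s}-K$.
\item[(b)] Any constant $c$ such that $\lambda_t\ge c\,\frac{tn}{\chi_\ell}$ holds for all graphs and all $0\le t\le\chi_\ell$ satisfies $c\le\frac{171}{176}$.
\end{enumerate}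
\end{corollary}

Section~\ref{sec:idea} explains the construction on $G_5$. Section~\ref{sec:lists} gives the lists of even size $t$ that bound $\lambda_t(G_s)$. Section~\ref{sec:choose}, the longest part of the proof, shows that $G_s$ is $s$-choosable for odd $s$. Section~\ref{sec:proofs} puts the two halves together.

\section{The idea, on fourteen vertices}\label{sec:idea}

Start from a graph for which \eqref{eq:conj} is tight, two disjoint copies of $K_s$, where $2t$ of the $2s$ vertices can be colored. If four vertices are added and $\chi_\ell$ stays equal to $s$, the conjectured bound rises from $2t$ to $2t+4t/s$. When $t>\frac34s$ this exceeds $2t+3$. So it suffices to attach four vertices in such a way that $\chi_\ell$ does not grow, while for some lists of size $t$ the four new vertices bring a net gain of only three. In $G_s$ the two copies of $K_s$ are $Q\cup\{v_Q\}$ and $R\cup\{v_R\}$, and the new vertices form $P$. Each new vertex is joined to all but one vertex of each copy; joining it to a whole copy would create a $K_{s+1}$.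

The mechanism that loses a vertex is already visible in $H_1=K_{2,4}$. Give the vertex of $Q$ the list $\{1,2\}$, the vertex of $R$ the list $\{3,4\}$, and the vertices of $P$ the lists $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. Once $Q$ and $R$ are colored, one color $\alpha\in\{1,2\}$ and one color $\beta\in\{3,4\}$ are left free, and a vertex of $P$ can be colored only if its list contains $\alpha$ or $\beta$. Each of the four pairs $(\alpha,\beta)$ is avoided by one of the four lists, so $K_{2,4}$ is not $2$-choosable. To scale this up, replace each color by a block of colors and each of the two vertices by a clique that pays for leaving more than one color free.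

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[rounded corners] (-3.5,-1.2) rectangle (-2.5,1.2);
\draw[rounded corners] (2.5,-1.2) rectangle (3.5,1.2);
\foreach \y in {-0.9,-0.3,0.3,0.9} {\fill (-3,\y) circle (2pt); \fill (3,\y) circle (2pt);}
\foreach \y in {-1.5,-0.5,0.5,1.5} {\draw (-2.5,0)--(0,\y)--(2.5,0); \fill (0,\y) circle (2pt);}
\draw (-5,0)--(-3.5,0); \draw (5,0)--(3.5,0);
\fill (-5,0) circle (2pt); \fill (5,0) circle (2pt);
\node[above] at (-5,0.05) {$v_Q$}; \node[below] at (-5,-0.05) {\small $1234$};
\node[above] at (5,0.05) {$v_R$}; \node[below] at (5,-0.05) {\small $5678$};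
\node[above] at (-3,1.2) {$Q$}; \node[below] at (-3,-1.2) {\small $1234$};
\node[above] at (3,1.2) {$R$}; \node[below] at (3,-1.2) {\small $5678$};
\node[above] at (0,1.5) {\small $1256$}; \node[above] at (0,0.5) {\small $1278$};
\node[below] at (0,-0.5) {\small $3456$}; \node[below] at (0,-1.5) {\small $3478$};
\end{tikzpicture}
\caption{The graph $G_5$ with lists of size $4$ from which at most $11$ of the $14$ vertices can be colored. Each box is a clique on four vertices that all have the list written below the box. A line from a vertex to a box means that the vertex is adjacent to every vertex in the box. The four middle vertices form the independent set $P$.}\label{fig:G5}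
\end{figure}

\begin{example}[lists of size $4$ on $G_5$]\label{ex:four}
Take the lists of Figure~\ref{fig:G5}. Each of the two copies of $K_5$ has only four colors, so each has at most four colored vertices, and $12$ colored vertices would require four on each copy and all four on $P$. Four colored vertices on $Q\cup\{v_Q\}$ include at least three in $Q$, so at most one color $\alpha$ of $\{1,2,3,4\}$ is absent from $Q$. In the same way at most one color $\beta$ of $\{5,6,7,8\}$ is absent from $R$. One of the blocks $\{1,2\},\{3,4\}$ avoids $\alpha$, one of the blocks $\{5,6\},\{7,8\}$ avoids $\beta$, and the vertex of $P$ whose list is the union of these two blocks sees all its colors on its neighbors. So at most $11$ vertices are colored. In terms of the $4\times4$ grid of pairs $(\alpha,\beta)$: each list on $P$ avoids a $2\times2$ square of pairs, and the four squares tile the grid.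
\end{example}

\begin{example}[the same attack with lists of size $5$]\label{ex:five}
Give all vertices of $Q$ a list $U$ and all vertices of $R$ a disjoint list $V$, with $|U|=|V|=5$. The four vertices of $Q$ can leave any one color $u\in U$ free, and those of $R$ any one color $v\in V$. A vertex of $P$ with a color outside $U\cup V$ can always be colored. A vertex with $x$ colors in $U$ and $5-x$ colors in $V$ avoids a rectangle of $(5-x)\,x\le6$ pairs $(u,v)$. Four such rectangles cover at most $24$ of the $25$ pairs, so for some pair $(u,v)$ each remaining vertex of $P$ can be colored $u$ or $v$. The attack fails because $5$ cannot be halved.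

The margin is one cell, and it fixes the size of $P$. Number the elements of $U$ and of $V$ from $1$ to $5$. The rectangles $\{1,2\}\times\{1,2,3\}$, $\{1,2,3\}\times\{4,5\}$, $\{4,5\}\times\{3,4,5\}$, $\{3,4,5\}\times\{1,2\}$ cover every pair except $(3,3)$, so a fifth vertex in $P$ would destroy $5$-choosability.
\end{example}

The counterexample lives in the gap between these two examples: even lists can be halved and odd lists cannot. What remains is to prove that no other assignment of lists of odd size $s$ defeats $G_s$.

\section{Halved lists of even size}\label{sec:lists}

Let $s\ge3$ and let $t$ be even with $2\le t\le s$. Take four pairwise disjoint sets of colors $A_1,A_2,B_1,B_2$ of size $t/2$, put $A=A_1\cup A_2$ and $B=B_1\cup B_2$, and write $P=\{p_{11},p_{12},p_{21},p_{22}\}$. The \emph{halved assignment} on $G_s$ gives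
\begin{itemize}
\item the list $A$ to every vertex of $Q\cup\{v_Q\}$,
\item the list $B$ to every vertex of $R\cup\{v_R\}$,
\item the list $A_i\cup B_k$ to $p_{ik}$, for $i,k\in\{1,2\}$.
\end{itemize}
All lists have size $t$.

\begin{proposition}\label{prop:lists}
Let $s\ge3$ and let $t$ be even with $2\le t\le s$. Every partial coloring of $G_s$ from the halved assignment colors at most $2t+3$ vertices, and some partial coloring colors exactly $2t+3$.
\end{proposition}

\begin{proof}
Fix a partial coloring. Let $D\subseteq A$ be the set of colors of $A$ not used on $Q$, and let $D'\subseteq B$ be the set of colors of $B$ not used on $R$. The clique $Q\cup\{v_Q\}$ has only the $t$ colors of $A$, so it has at most $t$ colored vertices. It also has at most $t-|D|+1$ colored vertices, because the colored vertices of $Q$ have distinct colors, so that there are exactly $t-|D|$ of them. The same two bounds hold for $R\cup\{v_R\}$ with $D'$ in place of $D$.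

If $|D|\ge2$, then $Q\cup\{v_Q\}$ has at most $t-1$ colored vertices, and the total is at most $(t-1)+t+4=2t+3$. The case $|D'|\ge2$ is symmetric.

If $|D|\le1$ and $|D'|\le1$, there are indices $i,k$ with $D\cap A_i=\emptyset$ and $D'\cap B_k=\emptyset$. Every color of $A_i$ appears on $Q$ and every color of $B_k$ appears on $R$. Since $p_{ik}$ is adjacent to all of $Q\cup R$, it is uncolored, and the total is at most $t+t+3$.

For equality, pick $\alpha\in A_1$ and $\beta\in B_1$. Color $v_Q$ with $\alpha$ and $v_R$ with $\beta$, use the $t-1\le s-1$ colors of $A\setminus\{\alpha\}$ on $Q$ and those of $B\setminus\{\beta\}$ on $R$, color $p_{11},p_{12}$ with $\alpha$ and $p_{21}$ with $\beta$. This is proper because $P$ has no neighbor in $\{v_Q,v_R\}$, and it colors $2+2(t-1)+3=2t+3$ vertices.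
\end{proof}

\begin{remark}[the role of $v_Q$ and $v_R$]\label{rem:pendant}
Let $t<s$ and restrict the halved assignment to $H_{s-1}$. Choose $\alpha_1\in A_1$ and $\alpha_2\in A_2$, color $p_{ik}$ with $\alpha_i$, and use the other $t-2$ colors of $A$ on $Q$ and all $t$ colors of $B$ on $R$. This colors $2t+2$ vertices. Since $Q$ and one vertex of $P$ form a $K_s$, the conjectured bound for $H_{s-1}$ is at most $t(2s+2)/s<2t+2$, so these lists do not violate \eqref{eq:conj}. Adding $v_Q$ and $v_R$ raises $tn/s$ by $2t/s$, which is close to $2$ when $t$ is close to $s$, while in $G_s$ only $2t+3$ vertices can be colored.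
\end{remark}

\section{Choosability for odd $s$}\label{sec:choose}

We use two standard facts. \emph{Greedy coloring:} a vertex whose list is longer than its number of colored neighbors can be colored; in particular a clique on $m$ vertices can be colored from any lists of size at least $m$. \emph{Hall's theorem:} a finite family of sets $(X_q)_{q\in Q}$ has distinct representatives $x_q\in X_q$ if and only if $|\bigcup_{q\in S}X_q|\ge|S|$ for every $S\subseteq Q$. A coloring of a clique from lists is exactly a choice of distinct representatives of the lists.

The vertices $v_Q,v_R$ have degree $s-1$, so with lists of size $s$ they can be colored last, and $G_s$ is $s$-choosable if and only if $H_{s-1}$ is. Parity matters here. For even $s\ge4$, Proposition~\ref{prop:lists} with $t=s$ gives lists of size $s$ from which at most $2s+3<n$ vertices of $G_s$ can be colored. Together with the case of $K_{2,4}$, this shows that $H_m$ is not $(m+1)$-choosable for any odd $m$.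

This is the difficulty in an induction on $m$. The natural step gives one color to a vertex of $Q$ and a vertex of $R$ and deletes both, which leads from $H_m$ to $H_{m-1}$ and changes the parity. We therefore prove a statement for all $m$ which says that, for odd $m$, colorability fails only if the lists on $P$ have no slack. Lists of unequal sizes must be allowed, because deleting a color shortens some lists and not others.

\begin{proposition}\label{prop:choose}
Let $m\ge1$ and let $L$ be a list assignment on $H_m$ with $|L(v)|\ge m+1$ for every vertex $v$. If $H_m$ is not $L$-colorable, then $m$ is odd and $|L(p)|=m+1$ for every $p\in P$.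
\end{proposition}

For a set $S$ of vertices write $L(S)=\bigcup_{v\in S}L(v)$. We call $E_Q=L(Q)$ and $E_R=L(R)$ the \emph{palettes} of the two cliques. The inductive step is available when the palettes share a color. The case of disjoint palettes has to be handled directly, and we do this first. There we color $P$ before the cliques, so we need to know which sets of colors a clique can spare.

\subsection{The colors that a clique can spare}

Let $Q$ be a clique on $m\ge1$ vertices with lists of size at least $m+1$ and palette $E_Q$. A set $C\subseteq E_Q$ is \emph{good} if $Q$ can be colored from the lists $L(q)\setminus C$, and \emph{bad} otherwise. The clique is \emph{rigid} if all its lists are equal to one set of size $m+1$. In a rigid clique every set of two colors is bad, since $m-1$ colors remain for $m$ vertices. The next lemma says that rigidity is the only obstacle to sparing two colors, and that a large palette can spare a suitable set of three.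

\begin{lemma}\label{lem:good}
Let $Q$ be a clique on $m\ge1$ vertices with lists of size at least $m+1$, and let $C\subseteq E_Q$.
\begin{enumerate}
\item[(i)] If $|C|\le1$, then $C$ is good.
\item[(ii)] If $|C|\le2$ and $Q$ is not rigid, then $C$ is good.
\item[(iii)] If $|E_Q|\ge m+3$, there is a set $W$ of at most $2(m+1)$ colors such that every $C$ with $|C|=3$ and $C\not\subseteq W$ is good.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $C$ be bad. By Hall's theorem there is a nonempty $S\subseteq Q$ with $|L(S)\setminus C|\le|S|-1$. Since $L(S)$ contains a list,
\begin{equation}\label{eq:hall}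
m+1\ \le\ |L(S)|\ \le\ |S|-1+|C|.
\end{equation}

(i) If $|C|\le1$, then \eqref{eq:hall} gives $|S|\ge m+1$, which is impossible.

(ii) If $|C|=2$, then \eqref{eq:hall} gives $|S|\ge m$. So $S=Q$ and $|E_Q|=m+1$. Every list has at least $m+1$ colors and lies in $E_Q$, so every list equals $E_Q$, and $Q$ is rigid.

(iii) If $m=1$ let $W=\emptyset$. If $m\ge2$, fix two vertices $q_1,q_2\in Q$ and let $W$ be the union of those among the lists $L(q_1),L(q_2)$ that have exactly $m+1$ colors. We show that a bad set $C$ of size $3$ lies in $W$. By \eqref{eq:hall}, $|S|\ge m-1$. If $S=Q$, then \eqref{eq:hall} gives $|E_Q|\le m+2$, against the hypothesis. So $|S|=m-1$; as $S$ is nonempty, $m\ge2$, and for $m=1$ no bad set of size $3$ exists. Now \eqref{eq:hall} gives $|L(S)|=m+1$, so every vertex of $S$ has the list $L(S)$. From $|L(S)\setminus C|\le m-2$ we get $|L(S)\cap C|\ge3$, that is, $C\subseteq L(S)$. The set $S$ misses only one vertex of $Q$, so it contains some $q_i$, and $C\subseteq L(S)=L(q_i)\subseteq W$.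
\end{proof}

\subsection{Four rectangles in a square grid}

When both cliques are rigid, each can spare one color only, and $P$ must be colored with a single pair of colors. The count of Example~\ref{ex:five} decides when such a pair exists. This is the only place where the parity of $m$ arises.

\begin{lemma}\label{lem:rect}
Let $U$ and $V$ be disjoint sets of size $d\ge1$, and let $L_1,\dots,L_k$ with $k\le4$ be subsets of $U\cup V$ of size at least $d$. Suppose that there is no pair $(u,v)\in U\times V$ such that every $L_i$ contains $u$ or $v$. Then $d$ is even, $k=4$, and $|L_i|=d$ for all $i$.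
\end{lemma}

\begin{proof}
Let $X_i=U\setminus L_i$ and $Y_i=V\setminus L_i$. The pairs $(u,v)$ with $u,v\notin L_i$ form the rectangle $X_i\times Y_i$, and $|X_i|+|Y_i|=2d-|L_i|\le d$. By the inequality of arithmetic and geometric means,
\[
|X_i|\,|Y_i|\ \le\ \Bigl(\frac{|X_i|+|Y_i|}{2}\Bigr)^2\ \le\ \frac{d^2}{4},
\]
and $|X_i|\,|Y_i|=d^2/4$ only if $|X_i|=|Y_i|=d/2$. By hypothesis the rectangles cover $U\times V$, so $d^2\le\sum_i|X_i|\,|Y_i|\le kd^2/4\le d^2$. Hence $k=4$ and $|X_i|=|Y_i|=d/2$ for all $i$. Thus $d$ is even and $|L_i|=2d-d=d$.
\end{proof}

\subsection{Disjoint palettes}

\begin{lemma}\label{lem:disjoint}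
Proposition~\ref{prop:choose} holds for list assignments with $E_Q\cap E_R=\emptyset$.
\end{lemma}

\begin{proof}
Call $p\in P$ \emph{mixed} if $L(p)\subseteq E_Q\cup E_R$ and $L(p)$ meets both palettes, and let $P'$ be the set of mixed vertices.

\emph{Only mixed vertices matter.} Take a coloring of $Q\cup R\cup P'$ and a vertex $p\in P\setminus P'$; its neighbors are the vertices of $Q\cup R$. If $L(p)$ has a color outside $E_Q\cup E_R$, no neighbor uses it. Otherwise $L(p)$ lies in one palette, say in $E_Q$. Then only the $m$ vertices of $Q$ can use colors of $L(p)$, and $|L(p)|\ge m+1$. In both cases $p$ can be colored, and since $P$ is independent these choices do not interact. So it suffices to color $Q\cup R\cup P'$.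

\emph{Coloring the mixed vertices first.} Give each vertex of $P'$ a color from its list, and let $C_Q\subseteq E_Q$ and $C_R\subseteq E_R$ be the sets of colors used from each palette. Since the palettes are disjoint and there are no edges between $Q$ and $R$, this extends to $Q\cup R$ if $C_Q$ is good for $Q$ and $C_R$ is good for $R$. Each mixed vertex can take its color from whichever palette we choose. By Lemma~\ref{lem:good}(i),(ii), a rigid clique can spare any one color and a nonrigid clique any two.

\emph{Case A: neither clique is rigid.} Color at most two vertices of $P'$ from $E_Q$ and the remaining ones, at most two, from $E_R$. Then $|C_Q|,|C_R|\le2$ and both sets are good.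

\emph{Case B: exactly one clique is rigid.} By the symmetry of $H_m$, let $R$ be rigid and $Q$ not, so $|E_R|=m+1$. Any choice with $|C_Q|\le2$ and $|C_R|\le1$ succeeds. If $|P'|\le3$, color at most two mixed vertices from $E_Q$ and at most one from $E_R$. Let $|P'|=4$, so $P'=P$. Three colors suffice for four vertices if two of them can share a color:
\begin{itemize}
\item if some $v\in E_R$ lies in two lists on $P$, color these two vertices $v$ and the other two from $E_Q$;
\item if some $z\in E_Q$ lies in two lists on $P$, color these two vertices $z$, a third from $E_Q$, and the fourth from $E_R$.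
\end{itemize}
In the remaining case the four lists on $P$ are pairwise disjoint. Four different colors are needed, and $R$ can spare only one, so $Q$ must spare three. The disjointness makes this possible by forcing $E_Q$ to be large: the four lists contain at least $4(m+1)$ distinct colors, at most $m+1$ of them in $E_R$, so
\[
|L(P)\cap E_Q|\ \ge\ 3(m+1).
\]
In particular $|E_Q|\ge 3(m+1)\ge m+3$, and Lemma~\ref{lem:good}(iii) gives a set $W$ with $|W|\le2(m+1)<3(m+1)$. Hence some $p^*\in P$ has in its list a color $z\in E_Q\setminus W$. Color $p^*$ with $z$, two further vertices of $P$ from $E_Q$, and the last one from $E_R$. The lists are disjoint, so $|C_Q|=3$; and $z\in C_Q\setminus W$, so $C_Q$ is good. Also $|C_R|=1$, so $C_R$ is good.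

\emph{Case C: both cliques are rigid.} Apply Lemma~\ref{lem:rect} with $U=E_Q$, $V=E_R$, $d=m+1$ and the lists of the mixed vertices. If some pair $(u,v)\in U\times V$ is such that each mixed vertex has $u$ or $v$ in its list, color $P'$ with $u$ and $v$; then $|C_Q|,|C_R|\le1$ and both sets are good. Otherwise $m+1$ is even, $P'=P$, and $|L(p)|=m+1$ for all $p\in P$.

So $H_m$ is $L$-colorable except possibly in the last subcase, where the conclusion of Proposition~\ref{prop:choose} holds.
\end{proof}

\subsection{A shared color}

\begin{proof}[Proof of Proposition~\ref{prop:choose}]
We use induction on $m$. By Lemma~\ref{lem:disjoint} we may assume that some color $c$ lies in $L(q)\cap L(r)$ with $q\in Q$ and $r\in R$. We show that $H_m$ is then $L$-colorable, whatever the parity of $m$.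

If $c\in L(p)$ for all $p\in P$, color all of $P$ with $c$. Each vertex of $Q\cup R$ keeps at least $m$ colors, so the two cliques can be colored greedily.

Otherwise there is $p_0\in P$ with $c\notin L(p_0)$. Color the nonadjacent vertices $q$ and $r$ with $c$, delete them, and delete $c$ from all remaining lists. If $m=1$, only the independent set $P$ remains, and each of its vertices still has a color. If $m\ge2$, what remains is $H_{m-1}$ with lists of size at least $m=(m-1)+1$. The list of $p_0$ did not lose a color, so it has size at least $m+1$. If this $H_{m-1}$ were not colorable, the induction hypothesis would give every vertex of $P$ a list of size exactly $m$, which is false for $p_0$. So it is colorable, without the color $c$, and together with $q$ and $r$ we obtain an $L$-coloring of $H_m$.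
\end{proof}

\begin{corollary}\label{cor:chi}
For odd $s\ge3$, $\chi_\ell(G_s)=s$.
\end{corollary}

\begin{proof}
Since $m=s-1$ is even, $H_{s-1}$ is $s$-choosable by Proposition~\ref{prop:choose}, and $v_Q,v_R$ can be colored last. So $\chi_\ell(G_s)\le s$. The clique $Q\cup\{v_Q\}$ has $s$ vertices, so $\chi_\ell(G_s)\ge s$.
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:small}]
Let $s\ge5$ be odd and $t$ even with $\frac34s<t<s$. Because $s$ is odd, Corollary~\ref{cor:chi} gives $\chi_\ell(G_s)=s$. Because $t$ is even and $2\le t<s$, Proposition~\ref{prop:lists} gives $\lambda_t(G_s)\le2t+3$. With $n=2s+4$ we have $n-2(s-t)-1=2t+3$, and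
\[
\frac{tn}{s}-(2t+3)\ =\ \frac{4t}{s}-3\ =\ 1-\frac{4(s-t)}{s},
\]
which is positive because $s-t<s/4$. For odd $s\ge5$ the value $t=s-1$ is even and satisfies $s-t=1<s/4$, so it is admissible. Theorem~\ref{thm:small} is the case $s=5$, $t=4$, where $n=14$ and $2t+3=11$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:const}]
(a) Let $\delta=1-4(s-t)/s>0$ and take $k>K/\delta$ disjoint copies of $G_s$, with $k\ge1$. The copies are colored independently, so the union has $\chi_\ell=s$. It has $n=k(2s+4)$ vertices, and with the halved assignment on every copy at most $k(2t+3)=\frac{tn}{s}-k\delta<\frac{tn}{s}-K$ vertices can be colored.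

(b) Take $s=9$ and $t=8$. Then $n=22$, $\lambda_8(G_9)\le19$ and $\frac{tn}{s}=\frac{176}{9}$, so $c\cdot\frac{176}{9}\le19$ and $c\le\frac{171}{176}$.
\end{proof}

\begin{remark}[the choice $s=9$]
For a pair $(s,t)$ as in Theorem~\ref{thm:main}, put $j=s-t$. The theorem gives $c\le1-\frac{s-4j}{(s-j)(2s+4)}$. Since $\frac{s-4j}{s-j}=4-\frac{3s}{s-j}$ decreases in $j$, the value $j=1$ is best for each $s$. For $j=1$ the inequality $\frac{s-4}{(s-1)(2s+4)}\le\frac{5}{176}$ is equivalent to $(s-9)(10s-76)\ge0$, which holds for all odd $s\ge5$. So $\frac{171}{176}$ is the smallest bound that Theorem~\ref{thm:main} yields.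
\end{remark}

\begin{remark}[scope]
Theorem~\ref{thm:main} covers the pairs $(\chi_\ell,t)=(s,t)$ with $s\ge5$ odd, $t$ even and $\frac34s<t<s$. The argument needs each hypothesis. For even $s$ the graph $G_s$ is not $s$-choosable; for odd $t$ the lists cannot be halved; and for $t\le\frac34s$ the value $2t+3$, which the halved assignment attains, is at least $tn/s$, as for $(s,t)=(3,2)$, where $7>\frac{20}{3}$. Apart from the cases $t=0$ and $t\mid s$ treated in Section~\ref{sec:intro}, we do not settle the remaining pairs, in particular those with even $\chi_\ell$ and the pairs $(\chi_\ell,t)=(3,2)$ and $(4,3)$.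
\end{remark}

\begin{thebibliography}{9}
\bibitem{Chappell}
Glenn G. Chappell, \emph{A Lower Bound for Partial List Colorings}, arXiv:math/9805066 (1998).
\end{thebibliography}
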